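# Elliptic curves in $SL_2(\mathbb{C})/\Gamma$ and a two-by-three table of logarithms

## 1. A table of logarithms of algebraic numbers

Put
$$V=\{v\in\mathbb{C}: e^{2\pi i v}\ \text{is an algebraic number}\}.$$
This is a $\mathbb{Q}$-vector space. Sums are clear, and if $v\in V$ and $p,q$ are integers with $q\ne0$, then $e^{2\pi i vp/q}$ is a $q$-th root of the nonzero algebraic number $(e^{2\pi i v})^p$. Also $\mathbb{Q}\subset V$, since $e^{2\pi i r}$ is a root of unity for rational $r$. For example, $\frac{\log 2}{2\pi i}\in V$.

The space $V$ is not closed under multiplication in any evident way. Still, take a non-real number $w$ and two distinct rational numbers $\delta_1,\delta_2$, suppose that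
$$w,\qquad \frac1{w+\delta_1},\qquad \frac1{w+\delta_2}$$
all lie in $V$, and look at this multiplication table:
$$
\begin{array}{c|ccc}
 & 1 & w & \dfrac1{w+\delta_2}\\[2mm]
\hline
1 & 1 & w & \dfrac1{w+\delta_2}\\[3mm]
\dfrac1{w+\delta_1} & \dfrac1{w+\delta_1} & \dfrac{w}{w+\delta_1} & \dfrac1{(w+\delta_1)(w+\delta_2)}
\end{array}
$$
Four of the six entries lie in $V$ by assumption. The other two do as well, because
$$\frac{w}{w+\delta_1}=1-\frac{\delta_1}{w+\delta_1},\qquad \frac1{(w+\delta_1)(w+\delta_2)}=\frac1{\delta_2-\delta_1}\left(\frac1{w+\delta_1}-\frac1{w+\delta_2}\right) \tag{1}$$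
are rational linear combinations of elements of $V$. So all six products lie in $V$. Such a $2\times3$ table is what the following theorem forbids.

**Six exponentials theorem** (Lang 1966; Ramachandra 1968). If $x_1,x_2\in\mathbb{C}$ are linearly independent over $\mathbb{Q}$ and $y_1,y_2,y_3\in\mathbb{C}$ are linearly independent over $\mathbb{Q}$, then at least one of the six numbers $e^{x_iy_j}$ is transcendental.

The same statement with only two numbers $y_1,y_2$ is the *four exponentials conjecture*. We also need a second classical theorem.

**Gelfond–Schneider theorem** (the case we use). If $\beta$ is algebraic and irrational, then $e^{\beta\pi i}=(-1)^\beta$ is transcendental.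

For example, $\sqrt2\notin V$: take $\beta=2\sqrt2$. More generally:

> **(2)** If $w\in V$ is not real, then $w$ is transcendental.

Indeed, if $w$ were algebraic, then $\beta=2w$ would be algebraic and irrational, so $e^{2\pi i w}=e^{\beta\pi i}$ would be transcendental, against $w\in V$.

**Lemma 1.** Let $w\in\mathbb{C}\setminus\mathbb{R}$ and let $\delta_1\ne\delta_2$ be rational numbers. Then the three numbers $w,\ \frac1{w+\delta_1},\ \frac1{w+\delta_2}$ do not all lie in $V$.

**Proof.** Suppose they do. By (2), $w$ is transcendental. Put
$$x_1=2\pi i,\quad x_2=\frac{2\pi i}{w+\delta_1},\qquad y_1=1,\quad y_2=w,\quad y_3=\frac1{w+\delta_2}.$$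
The numbers $x_1,x_2$ are independent over $\mathbb{Q}$, since $w+\delta_1\notin\mathbb{Q}$. Now let $p+qw+\frac{r}{w+\delta_2}=0$ with $p,q,r\in\mathbb{Q}$. Then $(p+qw)(w+\delta_2)+r=0$. If $q\ne0$, this is a quadratic equation for $w$ over $\mathbb{Q}$; if $q=0$ and $p\neq0$, it is a linear one. Both are impossible because $w$ is transcendental. So $p=q=0$, hence $r=0$, and the $y_j$ are independent.

The numbers $x_iy_j/(2\pi i)$ are the six entries of the table, and by (1) all of them lie in $V$. So all six $e^{x_iy_j}$ are algebraic, contradicting the six exponentials theorem. $\blacksquare$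

Here is what the table is for. An elliptic curve $\mathbb{C}^*/\lambda^{\mathbb{Z}}$ with $\lambda=e^{2\pi i w}$ algebraic has its period $w$ in $V$. An isogeny between two such curves makes one period a fractional linear function of the other with rational coefficients, and this puts a number $\frac1{w+\delta}$ into $V$. Two isogenies starting from the same curve give two such numbers, and Lemma 1 applies. We shall use this to show that certain compact complex threefolds contain infinitely many elliptic curves that are pairwise unrelated by isogenies.

## 2. Elliptic curves in quotients of $SL_2(\mathbb{C})$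

Write $G=SL_2(\mathbb{C})$. Let $\Gamma\subset G$ be discrete and let $X=G/\Gamma$. The group $\Gamma$ acts on $G$ by right multiplication, freely and properly discontinuously, so $G\to X$ is a covering and $X$ is a complex manifold of dimension three. It is compact exactly when $\Gamma$ is cocompact.

**Elliptic curves and isogenies.** An *elliptic curve in $X$* is a closed complex analytic curve of genus one in $X$ (if it is singular, genus and isogeny refer to its normalization). Two elliptic curves are *isogenous* if there is a nonconstant holomorphic homomorphism between them. A homomorphism $\mathbb{C}/\Lambda\to\mathbb{C}/\Lambda'$ lifts to multiplication by some $\alpha$ with $\alpha\Lambda\subset\Lambda'$. If $\alpha\ne0$, then $\alpha\Lambda$ has finite index $N$ in $\Lambda'$, and $N\alpha^{-1}$ gives an isogeny in the other direction. Isogeny is therefore an equivalence relation.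

**Loxodromic elements.** For $\gamma\in G$ let $\lambda_\gamma$ be an eigenvalue. It is defined up to inversion and is a root of $x^2-tx+1$ with $t=\operatorname{tr}\gamma$. We call $\gamma$ *loxodromic* if $|\lambda_\gamma|\ne1$. For example, $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ has trace $3$ and eigenvalue $\frac{3+\sqrt5}2$, so it is loxodromic. On hyperbolic space $\mathbb{H}^3$ a loxodromic $\gamma$ translates along an axis by its translation length $\ell(\gamma)=2\bigl|\log|\lambda_\gamma|\bigr|$.

**The curves $E_\lambda$.** For $\lambda\in\mathbb{C}^*$ with $|\lambda|\ne1$ put $E_\lambda=\mathbb{C}^*/\lambda^{\mathbb{Z}}$. If $e^{2\pi i w}=\lambda$, then $w\notin\mathbb{R}$, and $z\mapsto e^{2\pi i z}$ gives $E_\lambda\cong\mathbb{C}/(\mathbb{Z}+\mathbb{Z}w)$. Clearly $E_\lambda=E_{\lambda^{-1}}$.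

**Commensurable numbers.** Call $\lambda,\mu\in\mathbb{C}^*$ *commensurable* if $\lambda^m=\mu^n$ for some nonzero integers $m,n$. This is an equivalence relation on numbers that are not roots of unity: from $\lambda^m=\mu^n$ and $\mu^p=\nu^q$ we get $\lambda^{mp}=\nu^{nq}$. Also $\lambda$ and $\lambda^{-1}$ are commensurable. For example, $\frac{3+\sqrt5}2$ and its square $\frac{7+3\sqrt5}2$ are commensurable, while $\frac{3+\sqrt5}2$ and $2+\sqrt3$ are not: a common power would lie in $\mathbb{Q}(\sqrt5)\cap\mathbb{Q}(\sqrt3)=\mathbb{Q}$, but no power of $\frac{3+\sqrt5}2$ with nonzero exponent is rational, since it differs from its conjugate, which is its inverse.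

The problem comes from Joerg Winkelmann, "On Elliptic Curves in SL_2(C)/\Gamma, Schanuel's conjecture and geodesic lengths", arXiv:math/0204195 (2002). It is known that if $\Gamma$ is discrete and cocompact and $\Gamma\cap SL_2(\mathbb{R})$ is cocompact in $SL_2(\mathbb{R})$, then $X$ contains infinitely many isogeny classes of elliptic curves. The conjecture is that the assumption on $\Gamma\cap SL_2(\mathbb{R})$ is not needed. It is true.

**Theorem A.** For every discrete cocompact $\Gamma\subset SL_2(\mathbb{C})$, the manifold $X=SL_2(\mathbb{C})/\Gamma$ contains infinitely many pairwise non-isogenous elliptic curves.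

**Theorem B.** Let $\Gamma$ be discrete and cocompact.

1. Every elliptic curve in $X$ is isogenous to $E_{\lambda_\gamma}$ for some loxodromic $\gamma\in\Gamma$, and every such $E_{\lambda_\gamma}$ is isogenous to a curve in $X$. The resulting map from the set of commensurability classes of eigenvalues of loxodromic $\gamma\in\Gamma$ to the set of isogeny classes of elliptic curves in $X$ is well defined, surjective and at most two-to-one. It is bijective if the four exponentials conjecture holds. No elliptic curve in $X$ has complex multiplication.
2. Let $I(T)$ be the number of isogeny classes of the curves $E_{\lambda_\gamma}$ with $\gamma\in\Gamma$ loxodromic and $\ell(\gamma)\le T$. There are $c,C>0$ with $c\,e^{2T/3}/T\le I(T)\le C e^{2T}$ for all large $T$.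

**Theorem C.** If $\Gamma\subset SL_2(\mathbb{C})$ is discrete and non-elementary, and $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field (for example, if $\Gamma$ is any lattice, cocompact or not), then $SL_2(\mathbb{C})/\Gamma$ contains infinitely many pairwise non-isogenous elliptic curves.

Theorems A and B(1) use Lemma 1 unconditionally; only the bijectivity clause in B(1) assumes a conjecture.

## 3. Loxodromic elements produce curves

**Lemma 2.** Let $\Gamma\subset G$ be discrete.

(a) For each loxodromic $\gamma\in\Gamma$, the manifold $X$ contains an elliptic curve isogenous to $E_{\lambda_\gamma}$.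

(b) If $\lambda,\mu$ are commensurable with $|\lambda|,|\mu|\ne1$, then $E_\lambda$ and $E_\mu$ are isogenous.

**Proof.** (a) Let $T$ be the centralizer of $\gamma$ in $G$. In an eigenbasis of $\gamma$ it is the group of matrices $\mathrm{diag}(s,s^{-1})$, so $T\cong\mathbb{C}^*$ with $\gamma$ corresponding to $\lambda_\gamma$. The group $T\cap\Gamma$ is discrete in $T$ and contains $\gamma$. Since $T/\langle\gamma\rangle\cong\mathbb{C}^*/\lambda_\gamma^{\mathbb{Z}}$ is compact, its discrete subgroup $(T\cap\Gamma)/\langle\gamma\rangle$ is finite. So $T/(T\cap\Gamma)$ is a compact connected one-dimensional complex Lie group, that is, an elliptic curve, and the quotient map $E_{\lambda_\gamma}\to T/(T\cap\Gamma)$ is an isogeny.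

The map $T/(T\cap\Gamma)\to X$, $t\mapsto t\Gamma$, is injective, because $t\Gamma=t'\Gamma$ means $t^{-1}t'\in\Gamma$. It is a holomorphic immersion, because $G\to X$ is a local isomorphism. An injective immersion of a compact manifold is an embedding onto a closed submanifold. Compactness of $X$ was not used.

(b) If $\lambda^m=\mu^n$ with $m,n\ne0$, then $\mathbb{C}^*/(\lambda^m)^{\mathbb{Z}}$ maps onto both $E_\lambda$ and $E_\mu$ by quotient homomorphisms. $\blacksquare$

So there are many curves, and commensurable eigenvalues give nothing new. Two questions remain: do non-commensurable eigenvalues give non-isogenous curves, and are there infinitely many commensurability classes of eigenvalues?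

## 4. Fractional linear relations between periods, and real eigenvalues by hand

**Lemma 3.** Let $\lambda_0,\lambda_1\in\mathbb{C}^*$ have absolute values different from $1$, let $e^{2\pi i w}=\lambda_0$ and $e^{2\pi i w_1}=\lambda_1$. Suppose that $E_{\lambda_0},E_{\lambda_1}$ are isogenous and $\lambda_0,\lambda_1$ are not commensurable. Then there are $A,B,\delta\in\mathbb{Q}$ with $B\ne0$ and
$$w_1=A+\frac{B}{w+\delta}. \tag{3}$$

**Proof.** An isogeny $E_{\lambda_1}\to E_{\lambda_0}$ is given by some $\alpha\ne0$ with $\alpha(\mathbb{Z}+\mathbb{Z}w_1)\subset\mathbb{Z}+\mathbb{Z}w$. Write $\alpha=cw+d$ and $\alpha w_1=aw+b$ with integers $a,b,c,d$. Then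
$$w_1=\frac{aw+b}{cw+d}.$$
Here $ad-bc\ne0$: otherwise $(a,b)$ would be a rational multiple of the nonzero vector $(c,d)$, and $w_1$ would be rational, whereas $w_1\notin\mathbb{R}$.

If $c=0$, then $a,d\ne0$ and $dw_1=aw+b$. Exponentiating gives $\lambda_1^d=\lambda_0^a$, so $\lambda_0,\lambda_1$ are commensurable, a contradiction. So $c\ne0$, and division with remainder gives (3) with
$$\delta=\frac dc,\qquad A=\frac ac,\qquad B=\frac{bc-ad}{c^2}\ne0.\qquad\blacksquare$$

**Isogenous but not commensurable.** Without arithmetic, non-commensurable numbers may well give the same curve. Let $s>0$, $w=is$ and $w_1=-1/w=i/s$, so $\lambda_0=e^{-2\pi s}$ and $\lambda_1=e^{-2\pi/s}$. Since $\mathbb{Z}+\mathbb{Z}w=w(\mathbb{Z}+\mathbb{Z}w_1)$, we have $E_{\lambda_0}\cong E_{\lambda_1}$. But $\lambda_0^m=\lambda_1^n$ means $ms=n/s$, that is, $s^2=n/m$. For $s=2^{1/4}$ the two numbers are not commensurable. So if eigenvalues of $\Gamma$ are to behave better, their algebraicity must enter, or we must be content with less than injectivity.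

**Positive real eigenvalues.** Here one can see without any transcendence theory how much less is needed.

> **(4)** Let $\lambda_0,\lambda_1,\lambda_2$ be positive real numbers different from $1$ and pairwise non-commensurable. Then $E_{\lambda_0},E_{\lambda_1},E_{\lambda_2}$ are not all isogenous.

Choose the periods purely imaginary: $w=iv$, $w_j=iv_j$ with $v,v_j$ real and nonzero. If $E_{\lambda_j}$ is isogenous to $E_{\lambda_0}$, then (3), in the form $(iv_j-A)(iv+\delta)=B$, has imaginary part $v_j\delta=Av$. If $\delta\ne0$, this gives $v_j/v\in\mathbb{Q}^*$, hence commensurability. So $\delta=0$, then $A=0$, and the real part says $vv_j=-B\in\mathbb{Q}^*$. If this holds for $j=1$ and $j=2$, then $v_1/v_2\in\mathbb{Q}^*$, so $\lambda_1,\lambda_2$ are commensurable, a contradiction.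

**The group $SL_2(\mathbb{Z})$.** This discrete group is not cocompact, but Lemma 2 applies, and (4) settles it. For an odd prime $p$ let $t=p+2$. The matrix $\begin{pmatrix}t&-1\\1&0\end{pmatrix}$ has trace $t$ and eigenvalue $\lambda>1$ generating $\mathbb{Q}(\sqrt{t^2-4})=\mathbb{Q}(\sqrt{p(p+4)})$. As $p\nmid p+4$, the prime $p$ divides the squarefree part of $p(p+4)$. A given field $\mathbb{Q}(\sqrt D)$ with $D$ squarefree thus arises only for primes $p\mid D$, so infinitely many fields occur. No power $\lambda^n$ with $n\ne0$ is rational, since its conjugate is $\lambda^{-n}\ne\lambda^n$; so $\lambda^n$ generates the same field as $\lambda$, and commensurable eigenvalues generate the same field. We get infinitely many commensurability classes of positive real eigenvalues, and by (4) at most two of them fall into one isogeny class. So $SL_2(\mathbb{C})/SL_2(\mathbb{Z})$ contains infinitely many pairwise non-isogenous elliptic curves.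

For a general $\Gamma$ both halves must be replaced: the eigenvalues are complex, so (4) is not available, and we have no explicit list of them.

## 5. One isogeny is not enough; two are

**Where the direct attempt stops.** The natural plan is to show that for *algebraic* $\lambda_0,\lambda_1$, non-commensurable implies non-isogenous. Suppose not. By (3), and because $w,w_1\in V$ and $\mathbb{Q}\subset V$,
$$w\in V,\qquad \frac1{w+\delta}=\frac{w_1-A}{B}\in V, \tag{5}$$
and $w$ is transcendental by (2). This gives the $2\times2$ table with rows $1,\frac1{w+\delta}$ and columns $1,w$, with entries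
$$1,\qquad w,\qquad \frac1{w+\delta},\qquad \frac w{w+\delta}=1-\frac{\delta}{w+\delta},$$
all in $V$. Both $\left(1,\frac1{w+\delta}\right)$ and $(1,w)$ are independent over $\mathbb{Q}$. The four exponentials *conjecture* says that this is impossible; the six exponentials *theorem* needs a third column.

No rearrangement of (5) supplies one. Let $L=\mathbb{Q}+\mathbb{Q}w+\mathbb{Q}\frac1{w+\delta}$, which is what (5) puts into $V$; it has dimension $3$. Suppose that $x_1,x_2$ are independent, $y_1,y_2,y_3$ are independent, and all $x_iy_j\in L$ (the factor $2\pi i$ is absorbed into the $x_i$). Let $Y$ be the $\mathbb{Q}$-span of the $y_j$. Then $x_1Y$ and $x_2Y$ are three-dimensional subspaces of $L$, so $x_1Y=L=x_2Y$. Hence $q=x_2/x_1$ satisfies $qL=L$. By Cayley–Hamilton $q$ is a root of a monic polynomial over $\mathbb{Q}$. Also $q=q\cdot1\in L\subset\mathbb{Q}(w)$, and in the purely transcendental extension $\mathbb{Q}(w)$ only rational numbers are algebraic. So $q\in\mathbb{Q}$, against the independence of $x_1,x_2$.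

So $3$ dimensions are one too few. A second isogeny adds a fourth element $\frac1{w+\delta_2}$, and then the identities (1) produce a full $2\times3$ table. The price is that we exclude triples instead of pairs, as in (4).

**Proposition 4.** Let $\lambda_0,\lambda_1,\lambda_2$ be algebraic numbers with $|\lambda_i|\ne0,1$, pairwise non-commensurable. Then $E_{\lambda_0},E_{\lambda_1},E_{\lambda_2}$ are not all isogenous.

**Proof.** Choose $w,w_1,w_2$ with $e^{2\pi i w}=\lambda_0$ and $e^{2\pi iw_j}=\lambda_j$. These lie in $V\setminus\mathbb{R}$. Suppose that all three curves are isogenous. Lemma 3, applied to $(\lambda_0,\lambda_1)$ and to $(\lambda_0,\lambda_2)$, gives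
$$w_j=A_j+\frac{B_j}{w+\delta_j}\qquad(j=1,2),\qquad A_j,B_j,\delta_j\in\mathbb{Q},\ B_j\ne0,$$
and so $\frac1{w+\delta_j}\in V$ for both $j$.

If $\delta_1=\delta_2$, then $B_2w_1-B_1w_2=B_2A_1-B_1A_2\in\mathbb{Q}$. Multiplying by a suitable positive integer, we find nonzero integers $m,n$ with $mw_1-nw_2\in\mathbb{Z}$, that is, $\lambda_1^m=\lambda_2^n$. This contradicts non-commensurability. So $\delta_1\ne\delta_2$, and $w,\frac1{w+\delta_1},\frac1{w+\delta_2}$ all lie in $V$, contradicting Lemma 1. $\blacksquare$

In the real case (4) both $\delta_j$ vanish, so only the elementary branch $\delta_1=\delta_2$ occurs there.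

## 6. The eigenvalues are algebraic

To use Proposition 4 we need algebraic eigenvalues. For cocompact $\Gamma$ this follows from rigidity.

**Weil's theorem** (Ann. of Math. 1964). For $\Gamma\subset SL_2(\mathbb{C})$ discrete and cocompact, $H^1(\Gamma,\mathfrak{sl}_2(\mathbb{C})_{\mathrm{Ad}})=0$.

**Lemma 5.** Let $\Gamma$ be discrete and cocompact. Some conjugate of $\Gamma$ in $G$ lies in $SL_2(K)$ for a number field $K$. In particular $k=\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field, and every eigenvalue $\lambda_\gamma$ is algebraic of degree at most $2[k:\mathbb{Q}]$.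

**Proof.** **Step 1: the representation space.** This step places the inclusion of $\Gamma$ in an algebraic variety over $\mathbb{Q}$. The group $\Gamma$ acts properly and cocompactly on $\mathbb{H}^3$, so it is finitely generated. So $\mathcal R=\mathrm{Hom}(\Gamma,SL_2)$ is an affine scheme of finite type over $\mathbb{Q}$: a homomorphism is a tuple of matrices, the images of the generators, subject to polynomial equations with rational coefficients. Let $\rho\in\mathcal R(\mathbb{C})$ be the inclusion and let $O=\{g\rho g^{-1}:g\in G\}$ be its orbit.

**Step 2: the orbit is open in a component.** This step converts the vanishing of $H^1$ into geometry. A tangent vector to $\mathcal R$ at $\rho$ is a homomorphism $\gamma\mapsto(1+\eta c(\gamma))\rho(\gamma)$ over $\mathbb{C}[\eta]/(\eta^2)$, and this condition says exactly that $c$ is a $1$-cocycle. So $T_\rho\mathcal R=Z^1(\Gamma,\mathrm{Ad})$. The differential of the orbit map $g\mapsto g\rho g^{-1}$ at $1$ has image the space $B^1$ of coboundaries, and its kernel is the Lie algebra of the stabilizer of $\rho$. So $\dim O=\dim B^1$. By Weil's theorem $Z^1=B^1$, hence $\dim O=\dim T_\rho\mathcal R$.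

Since $G$ is irreducible, $\overline O$ is irreducible, so it lies in an irreducible component $W$ of $\mathcal R_{\mathbb{C}}$. Now
$$\dim W\le\dim T_\rho\mathcal R=\dim O\le\dim W.$$
So $\overline O=W$. An orbit is open in its closure, so $O$ is a nonempty Zariski-open subset of $W$.

**Step 3: an algebraic point on the orbit.** Since $\mathcal R$ is defined over $\mathbb{Q}$, the component $W$ is defined over $\overline{\mathbb{Q}}$, and its $\overline{\mathbb{Q}}$-points are Zariski dense in it. So the nonempty open set $O$ contains one, which means that some $g\Gamma g^{-1}$ lies in $SL_2(\overline{\mathbb{Q}})$. The entries of finitely many generators lie in a number field $K$, so $g\Gamma g^{-1}\subset SL_2(K)$. Traces do not change under conjugation, so $k\subset K$. Finally, $\lambda_\gamma$ is a root of $x^2-tx+1$ with $t\in k$. $\blacksquare$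

## 7. A commensurability class is thin

We now bound how many eigenvalues of bounded size one commensurability class can contain. For a field $F$ let $\mu(F)$ be the torsion group of $F^*$, that is, the group of roots of unity in $F$.

**Lemma 6.** Let $\Gamma\subset G$ have $k=\mathbb{Q}(\operatorname{tr}\Gamma)$ a number field, and let $\mathcal C$ be a commensurability class of eigenvalues of loxodromic elements of $\Gamma$. There are a field $F\supset k$ with $[F:k]\le2$ and an element $\varepsilon\in F^*$ with $|\varepsilon|>1$ such that every element of $\mathcal C$ has the form $\zeta\varepsilon^n$ with $\zeta\in\mu(F)$ and $n\in\mathbb{Z}\setminus\{0\}$.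

For example, let $\Gamma=SL_2(\mathbb{Z})$ and let $\mathcal C$ be the class of $\frac{3+\sqrt5}2=\varphi^2$, where $\varphi=\frac{1+\sqrt5}2$. Here $k=\mathbb{Q}$, $F=\mathbb{Q}(\sqrt5)$, $\mu(F)=\{\pm1\}$, and we may take $\varepsilon=\varphi$. The elements of $\mathcal C$ are units of norm $1$, so they are the numbers $\pm\varphi^{2n}$ with $n\ne0$, with traces $\pm3,\pm7,\pm18,\dots$

**Proof.** **Step 1: one field for the whole class.** We show $k(\lambda^n)=k(\lambda)$ for $\lambda\in\mathcal C$ and $n\ne0$. This is clear if $\lambda\in k$. Otherwise $\lambda$ is quadratic over $k$, a root of $x^2-tx+1$, and the nontrivial automorphism $\sigma$ of $k(\lambda)/k$ maps $\lambda$ to $\lambda^{-1}$. If $\lambda^n\in k$, then $\lambda^n=\sigma(\lambda^n)=\lambda^{-n}$, contradicting $|\lambda|\ne1$. So $\lambda^n\notin k$, and $k(\lambda^n)=k(\lambda)$ because $[k(\lambda):k]=2$. If now $\lambda^m=\mu^n$ with $\lambda,\mu\in\mathcal C$ and $m,n\ne0$, then $k(\lambda)=k(\lambda^m)=k(\mu^n)=k(\mu)$. Call this common field $F$.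

**Step 2: one generator.** We use the structure of $F^*$. Let $\mathcal O_F$ be the ring of integers. The quotient of $F^*/\mu(F)$ by $\mathcal O_F^*/\mu(F)$ is the group of principal fractional ideals. That group is a subgroup of the free abelian group of all fractional ideals, hence free. By Dirichlet's unit theorem $\mathcal O_F^*/\mu(F)$ is free. An extension of a free abelian group by a free abelian group is free, so $F^*/\mu(F)$ is free abelian.

Fix $\lambda\in\mathcal C$ with image $\bar\lambda$ in $F^*/\mu(F)$; it is nontrivial since $|\lambda|\ne1$. The elements having some nonzero power in $\langle\bar\lambda\rangle$ form a subgroup $M$ of rank one. A subgroup of a free abelian group is free, so $M$ is infinite cyclic. Let $\varepsilon\in F^*$ represent a generator. If $\mu\in\mathcal C$, then a nonzero power of $\mu$ is a power of $\lambda$, so $\bar\mu\in M$ and $\mu=\zeta\varepsilon^n$ with $\zeta\in\mu(F)$. Taking absolute values, $1\ne|\mu|=|\varepsilon|^n$. So $n\ne0$ and $|\varepsilon|\ne1$. If $|\varepsilon|<1$, replace $\varepsilon$ by $\varepsilon^{-1}$. $\blacksquare$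

**Corollary 7.** Let $\Gamma$ be as in Lemma 6, and suppose that the eigenvalues of its loxodromic elements form only finitely many commensurability classes. Then the number of distinct traces $t$ of loxodromic elements of $\Gamma$ with $|t|\le R$ is $O(\log R)$ as $R\to\infty$.

**Proof.** For such a trace $t$ choose the eigenvalue $\lambda$ with $|\lambda|>1$. From $\lambda=t-\lambda^{-1}$ we get
$$|\lambda|\le|t|+|\lambda|^{-1}\le R+1. \tag{6}$$
Let $(F_i,\varepsilon_i)$ be the data of Lemma 6 for the class of $\lambda$. Then $\lambda=\zeta\varepsilon_i^n$ with $|\varepsilon_i|>1$, so $n>0$ and $n\le\log(R+1)/\log|\varepsilon_i|$. The number of possible $\lambda$, hence of possible $t=\lambda+\lambda^{-1}$, is at most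
$$\sum_i|\mu(F_i)|\,\frac{\log(R+1)}{\log|\varepsilon_i|},$$
a finite sum. $\blacksquare$

## 8. A cocompact group has many traces

**Lemma 8.** Let $\Gamma$ be discrete and cocompact, and let $N(R)$ be the number of distinct traces $t$ of loxodromic elements of $\Gamma$ with $|t|\le R$. Then $N(R)\ge cR^{4/3}$ for some $c>0$ and all large $R$.

The difficulty is that many elements may share a trace. The remedy is to recover $\gamma$, up to two choices, from three traces $\operatorname{tr}\gamma,\operatorname{tr}A\gamma,\operatorname{tr}B\gamma$. Growth $r^4$ of the number of elements then forces growth at least $r^{4/3}$ of the number of traces.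

**Proof.** **Step 1: counting elements.** We show that $\#\{\gamma\in\Gamma:\|\gamma\|\le r\}\ge c_2r^4$ for large $r$, where $\|\cdot\|$ is the operator norm. Write $g=kak'$ with $k,k'\in SU(2)$ and $a=\mathrm{diag}(e^{\ell/2},e^{-\ell/2})$, $\ell\ge0$. Up to a constant, Haar measure is $\sinh^2(\ell)\,dk\,d\ell\,dk'$, and $\|g\|=e^{\ell/2}$. So up to a constant
$$\mathrm{vol}\{\|g\|\le r\}=\int_0^{2\log r}\sinh^2\ell\,d\ell,$$
which is at least $c_1r^4$ (with some $c_1>0$) for large $r$, since $\sinh^2\ell\sim e^{2\ell}/4$.

Let $Q\subset G$ be compact with $G=Q\Gamma$. If $\|g\|\le r$ and $g=q\gamma$, then $\|\gamma\|=\|q^{-1}g\|\le C_Qr$ with $C_Q=\max_{q\in Q}\|q^{-1}\|$. So $\{\|g\|\le r\}$ is covered by the sets $Q\gamma$ with $\|\gamma\|\le C_Qr$. Haar measure on $G$ is right invariant, so $\mathrm{vol}(Q\gamma)=\mathrm{vol}(Q)$, and $c_1r^4\le\mathrm{vol}(Q)\cdot\#\{\gamma:\|\gamma\|\le C_Qr\}$. Rescaling $r$ gives the claim.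

**Step 2: two auxiliary elements.** We find $A,B\in\Gamma$ such that $D=AB-BA$ has $\det D\ne0$. Borel's density theorem says that a lattice in $SL_2(\mathbb{C})$ is Zariski dense, so $\Gamma\times\Gamma$ is Zariski dense in $G\times G$. The polynomial function $\det(AB-BA)$ is not identically zero on $G\times G$: for
$$A=\begin{pmatrix}1&1\\0&1\end{pmatrix},\quad B=\begin{pmatrix}1&0\\1&1\end{pmatrix}\quad\text{we have}\quad AB-BA=\begin{pmatrix}2&1\\1&1\end{pmatrix}-\begin{pmatrix}1&1\\1&2\end{pmatrix}=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.$$
So it is nonzero at some point of $\Gamma\times\Gamma$.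

**Step 3: three traces determine $\gamma$ up to two choices.** With $A,B\in\Gamma$ from Step 2, consider the linear map
$$\Phi:M_2(\mathbb{C})\to\mathbb{C}^3,\qquad\Phi(g)=(\operatorname{tr}g,\operatorname{tr}Ag,\operatorname{tr}Bg).$$
The matrices $I,A,B$ are linearly independent: in a nontrivial relation $A$ or $B$ has a nonzero coefficient, so one of them is a linear combination of $I$ and the other, and then $A$ and $B$ commute, contradicting $D\ne0$. The pairing $(g,h)\mapsto\operatorname{tr}(gh)$ on $M_2(\mathbb{C})$ is nondegenerate, so $\Phi$ has rank $3$ and $\ker\Phi$ has dimension $1$. It contains $D$, since $\operatorname{tr}D=0$ and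
$$\operatorname{tr}(AD)=\operatorname{tr}(AAB)-\operatorname{tr}(ABA)=0,\qquad\operatorname{tr}(BD)=\operatorname{tr}(BAB)-\operatorname{tr}(BBA)=0.$$
Hence $\ker\Phi=\mathbb{C}D$. If $\gamma,\gamma'\in\Gamma$ have the same image, then $\gamma'=\gamma+sD$, and $s$ is a root of $\det(\gamma+sD)-1$, a polynomial in $s$ with leading term $s^2\det D\ne0$. So each fiber of $\Phi|_\Gamma$ has at most two elements.

**Step 4: counting traces.** Let $N'(R)$ be the number of distinct traces of modulus at most $R$ of all elements of $\Gamma$. If $\gamma\in\Gamma$ and $\|\gamma\|\le r$, then the coordinates of $\Phi(\gamma)$ are traces of the elements $\gamma,A\gamma,B\gamma$ of $\Gamma$, of modulus at most $C_3r$ with $C_3=2\max(1,\|A\|,\|B\|)$. By Steps 1 and 3,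
$$2N'(C_3r)^3\ge c_2r^4,$$
so $N'(R)\ge c_4R^{4/3}$ for large $R$.

**Step 5: removing non-loxodromic elements.** They contribute only finitely many traces. Let $|\lambda_\gamma|=1$. If $\lambda_\gamma=\pm1$, the trace is $\pm2$. If $\lambda_\gamma\ne\pm1$, then $\gamma$ is diagonalizable with eigenvalues of modulus $1$, so it generates a relatively compact subgroup. This subgroup is discrete, so it is finite, and $\lambda_\gamma$ is a root of unity. By Lemma 5 its degree is at most $2[k:\mathbb{Q}]$, and there are only finitely many roots of unity of bounded degree. $\blacksquare$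

## 9. Proof of Theorem A

Suppose that $X$ contains only finitely many isogeny classes of elliptic curves. By Lemma 2(a), the curves $E_{\lambda_\gamma}$ with $\gamma\in\Gamma$ loxodromic lie in finitely many isogeny classes. The $\lambda_\gamma$ are algebraic by Lemma 5, so by Proposition 4 the eigenvalues whose curves lie in a given isogeny class form at most two commensurability classes. So the eigenvalues of loxodromic elements form only finitely many commensurability classes. By Corollary 7, $N(R)=O(\log R)$. This contradicts $N(R)\ge cR^{4/3}$ from Lemma 8. $\blacksquare$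

## 10. All elliptic curves in $X$ are torus orbits: proof of Theorem B(1)

Let $\Gamma$ be discrete and cocompact.

**Step 1: an elliptic curve comes from a one-parameter group.** Let $f:E=\mathbb{C}/\Lambda\to X$ be the normalization of a closed curve of genus one. Since $\mathbb{C}$ is simply connected and $G\to X$ is a covering, $\mathbb{C}\to E\to X$ lifts to a holomorphic map $F:\mathbb{C}\to G$. For $\omega\in\Lambda$ the element $F(z)^{-1}F(z+\omega)$ lies in $\Gamma$ and depends continuously on $z$, so it is a constant $\rho(\omega)$:
$$F(z+\omega)=F(z)\rho(\omega).$$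
Therefore $F'F^{-1}:\mathbb{C}\to\mathfrak{sl}_2(\mathbb{C})$ is $\Lambda$-periodic, because the factors $\rho(\omega)$ cancel. Its entries are entire and doubly periodic, hence constant. So $F'=AF$ with a constant $A\in\mathfrak{sl}_2(\mathbb{C})$, and
$$F(z)=\exp(zA)\,g_0,\qquad \exp(\omega A)=g_0\rho(\omega)g_0^{-1}\in g_0\Gamma g_0^{-1}\quad(\omega\in\Lambda).$$
Since $f$ is not constant, $A\ne0$.

**Step 2: $A$ is not nilpotent.** This is where cocompactness enters. If $A$ were nilpotent, then $\exp(\omega A)$ for $\omega\ne0$ would be unipotent and nontrivial, so $\Gamma$ would contain a unipotent $u\ne1$. In a suitable basis $u=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, and conjugation by $\mathrm{diag}(1/n,n)$ gives $\begin{pmatrix}1&n^{-2}\\0&1\end{pmatrix}$. So there are $h_n\in G$ with $h_nuh_n^{-1}\to1$. Write $h_n=q_n\gamma_n$ with $q_n$ in a compact set and $\gamma_n\in\Gamma$. Then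
$$\gamma_nu\gamma_n^{-1}=q_n^{-1}(h_nuh_n^{-1})q_n\to1$$
in the discrete group $\Gamma$. So $\gamma_nu\gamma_n^{-1}=1$ for large $n$, hence $u=1$, a contradiction.

**Step 3: finding the loxodromic element.** A matrix in $\mathfrak{sl}_2(\mathbb{C})$ that is not nilpotent has eigenvalues $\pm a$ with $a\ne0$. So $A$ is diagonalizable and $T=\exp(\mathbb{C}A)\cong\mathbb{C}^*$. By Step 1 the map $z\mapsto\exp(zA)$ induces a surjective holomorphic homomorphism $E\to T/(T\cap g_0\Gamma g_0^{-1})$. Its target is the quotient of $T$ by a discrete group, hence one-dimensional, and it is compact as an image of $E$. So this map is an isogeny.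

Let $T'=g_0^{-1}Tg_0$. Conjugating, $E$ is isogenous to $T'/(T'\cap\Gamma)$, and $T'\cap\Gamma$ is discrete and cocompact in $T'\cong\mathbb{C}^*$. It is not contained in the unit circle, since then the quotient would not be compact. So it contains a loxodromic $\gamma$. The group $T'$ is the centralizer of $\gamma$, and by the proof of Lemma 2(a), $T'/(T'\cap\Gamma)$ is isogenous to $E_{\lambda_\gamma}$. So $E$ is isogenous to $E_{\lambda_\gamma}$.

**Step 4: the map on classes.** Sending the class of $\lambda_\gamma$ to the isogeny class of $E_{\lambda_\gamma}$, which is represented by a curve in $X$ by Lemma 2(a), is well defined by Lemma 2(b) and surjective by Step 3. It is at most two-to-one by Proposition 4, because the eigenvalues are algebraic.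

**Step 5: bijectivity under the four exponentials conjecture.** Suppose that $E_{\lambda_0},E_{\lambda_1}$ are isogenous with $\lambda_0,\lambda_1$ algebraic eigenvalues that are not commensurable. By (5), $w$ and $\frac1{w+\delta}$ lie in $V$ for some $\delta\in\mathbb{Q}$. Take
$$x_1=2\pi i,\quad x_2=\frac{2\pi i}{w+\delta},\qquad y_1=1,\quad y_2=w.$$
Both pairs are independent over $\mathbb{Q}$ because $w\notin\mathbb{Q}$. The products divided by $2\pi i$ are $1,\ w,\ \frac1{w+\delta},\ 1-\frac\delta{w+\delta}$, all in $V$. So all four exponentials are algebraic, contradicting the four exponentials conjecture. Under that conjecture the map is therefore injective as well.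

**Step 6: no complex multiplication.** The curve $\mathbb{C}/(\mathbb{Z}+\mathbb{Z}w)$ has complex multiplication only if $w$ is imaginary quadratic. For $E_{\lambda_\gamma}$ we have $w\in V\setminus\mathbb{R}$, which is transcendental by (2). Having complex multiplication is an isogeny invariant, because $\mathrm{End}(E)\otimes\mathbb{Q}$ is, and every elliptic curve in $X$ is isogenous to some $E_{\lambda_\gamma}$. $\blacksquare$

## 11. Counting isogeny classes by length: proof of Theorem B(2)

**Why Corollary 7 must be refined.** The number of elements that a class contributes was bounded there by $|\mu(F_i)|\log(R+1)/\log|\varepsilon_i|$. With infinitely many classes we need a bound uniform in the class, and Lemma 6 gives only $|\varepsilon_i|>1$. A single absolute value gives nothing uniform, even in a fixed field: in $\mathbb{Q}(\sqrt2,\sqrt3)$ the units $u=1+\sqrt2$ and $v=2+\sqrt3$ are multiplicatively independent, because a relation $u^a=v^b$ puts $u^a$ into $\mathbb{Q}(\sqrt2)\cap\mathbb{Q}(\sqrt3)=\mathbb{Q}$, which forces $a=0$ and then $b=0$. So $\log u/\log v$ is irrational, and there are units $u^av^b>1$ arbitrarily close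 to $1$. The remedy is to use all absolute values at once, that is, the height.

**Heights.** For an algebraic number $x$ in a number field $L$ let
$$h(x)=\frac1{[L:\mathbb{Q}]}\sum_v[L_v:\mathbb{Q}_v]\log\max(1,|x|_v)$$
be the absolute logarithmic height; it does not depend on $L$. For $x\ne0$ we have $h(x^n)=|n|h(x)$ for $n\in\mathbb{Z}$, and $h(\zeta x)=h(x)$ for roots of unity $\zeta$. For example, $h(2)=\log2=h(1/2)$. *Northcott's theorem* says that there are only finitely many algebraic numbers of bounded degree and bounded height. If $x\ne0$ has $h(x)=0$, then all powers of $x$ have height $0$ and bounded degree, so two of them coincide and $x$ is a root of unity. Hence: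

> **(7)** For each $d$ there is $c_7>0$ with $h(x)\ge c_7$ for every nonzero algebraic $x$ of degree at most $d$ that is not a root of unity.

Indeed, only finitely many such $x$ have height at most $1$, and each of them has positive height.

**Step 1: many traces of bounded length.** If $\gamma$ is loxodromic with $|\operatorname{tr}\gamma|\le R$, then $\ell(\gamma)\le2\log(R+1)$ by (6). Put $T=2\log(R+1)$, that is, $R=e^{T/2}-1$. By Lemma 8 there are at least $c_5e^{2T/3}$ distinct traces of loxodromic $\gamma\in\Gamma$ with $\ell(\gamma)\le T$, for large $T$.

**Step 2: short representatives.** This step bounds word length by translation length. Fix $o\in\mathbb{H}^3$. Since $\Gamma$ acts cocompactly on $\mathbb{H}^3=G/SU(2)$, there is $D_0$ such that every $\Gamma$-orbit meets the ball of radius $D_0$ around $o$. Let $\gamma\in\Gamma$ be loxodromic with $\ell(\gamma)\le T$. Conjugating $\gamma$ in $\Gamma$ changes neither its trace nor its length, and we can so arrange that its axis contains a point $p$ with $d(o,p)\le D_0$. Then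
$$d(o,\gamma o)\le d(o,p)+d(p,\gamma p)+d(\gamma p,\gamma o)\le T+2D_0. \tag{8}$$
By the Švarc–Milnor lemma, $\gamma$ is a word of length at most $C(T+1)$ in a fixed finite generating set closed under inverses.

**Step 3: the height of the trace.** By Lemma 5 we may conjugate $\Gamma$ in $G$ into $SL_2(K)$ with $K$ a number field; traces and eigenvalues do not change. For each place $v$ of $K$ let $M_v\ge1$ bound the $v$-absolute values of the entries of the generators, with $M_v=1$ for almost all $v$. The entries of a word of length $n\ge1$ have absolute value at most $2^{n-1}M_v^n$ for archimedean $v$ and at most $M_v^n$ for non-archimedean $v$. So for its trace $t$ we have $|t|_v\le(2M_v)^n$ and $|t|_v\le M_v^n$, respectively. Summing over places, $h(t)\le C_0n$ with $C_0$ depending only on the generators. With Step 2,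
$$h(\operatorname{tr}\gamma)\le C'(T+1).$$

**Step 4: the height of the eigenvalue.** Let $\lambda+\lambda^{-1}=t$ and let $v$ be a place of a number field containing $\lambda$. Interchanging $\lambda$ and $\lambda^{-1}$ if necessary, let $|\lambda|_v\ge1$, so that $\max(1,|\lambda|_v)\max(1,|\lambda^{-1}|_v)=|\lambda|_v$. If $v$ is archimedean, then $|\lambda|_v\le|t|_v+1\le2\max(1,|t|_v)$. If $v$ is non-archimedean and $|\lambda|_v>1$, then $|t|_v=|\lambda|_v$; if $|\lambda|_v=1$, then trivially $|\lambda|_v\le\max(1,|t|_v)$. In the non-archimedean case we thus have $|\lambda|_v\le\max(1,|t|_v)$. Summing over all places,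
$$2h(\lambda)=h(\lambda)+h(\lambda^{-1})\le h(t)+\log2.$$
So $h(\lambda_\gamma)\le C''(T+1)$ for every loxodromic $\gamma\in\Gamma$ with $\ell(\gamma)\le T$, with $C''$ depending only on $\Gamma$.

**Step 5: a uniform bound per class.** By Lemma 6, $\lambda_\gamma=\zeta\varepsilon^n$, where $\zeta$ is a root of unity and $\varepsilon$ lies in a field of degree at most $2[k:\mathbb{Q}]$ over $\mathbb{Q}$ and is not a root of unity, because $|\varepsilon|>1$. So $h(\lambda_\gamma)=|n|h(\varepsilon)\ge c_7|n|$ by (7) with $d=2[k:\mathbb{Q}]$, and hence $|n|\le C''(T+1)/c_7$. The number of roots of unity $\zeta$ of degree at most $2[k:\mathbb{Q}]$ is bounded. So each commensurability class contributes at most $C_6T$ traces of loxodromic $\gamma$ with $\ell(\gamma)\le T$, for $T\ge1$, with $C_6$ independent of the class.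

**Step 6: the lower bound.** By Steps 1 and 5, the eigenvalues of the loxodromic $\gamma$ with $\ell(\gamma)\le T$ represent at least $c_5e^{2T/3}/(C_6T)$ commensurability classes. By Proposition 4 at most two of them give the same isogeny class. So
$$I(T)\ge\frac12\cdot\frac{c_5e^{2T/3}}{C_6T}$$
for large $T$.

**Step 7: the upper bound.** The curve $E_{\lambda_\gamma}$ depends only on the conjugacy class of $\gamma$ in $\Gamma$. By (8), each conjugacy class of loxodromic elements with $\ell(\gamma)\le T$ has a representative with $d(o,\gamma o)\le T+2D_0$. So
$$I(T)\le\#\{\gamma\in\Gamma:d(o,\gamma o)\le T+2D_0\}.$$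
Let $m$ be the number of $\gamma\in\Gamma$ with $d(o,\gamma o)<2$, which is finite. A point lies in at most $m$ of the open balls of radius $1$ around the points $\gamma o$ (indexed by $\gamma\in\Gamma$): if it lies in those for $\gamma_1$ and $\gamma_i$, then $d(o,\gamma_1^{-1}\gamma_io)<2$. All balls that occur in our count lie in the ball of radius $T+2D_0+1$ around $o$, whose volume is at most a constant times $e^{2T}$, since spheres of radius $\ell$ in $\mathbb{H}^3$ have area $4\pi\sinh^2\ell$. Dividing by the volume of a unit ball and multiplying by $m$, we get $I(T)\le Ce^{2T}$. $\blacksquare$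

## 12. Words in two loxodromic elements: proof of Theorem C

Now let $\Gamma$ be discrete and non-elementary (it has no finite orbit on $\mathbb{H}^3\cup\mathbb{P}^1(\mathbb{C})$), with $k=\mathbb{Q}(\operatorname{tr}\Gamma)$ a number field. We use the textbook fact that such a group contains two loxodromic elements with no common fixed point in $\mathbb{P}^1(\mathbb{C})$.

Lattices satisfy the hypotheses. For $\Gamma$ of finite covolume, $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field (Maclachlan–Reid, *The Arithmetic of Hyperbolic 3-Manifolds*, Thm 3.1.2). And a lattice is non-elementary: a discrete elementary group has an abelian subgroup of finite index, hence so does its Zariski closure, whereas by Borel density a lattice has Zariski closure $SL_2(\mathbb{C})$.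

**Step 1: what has to be shown.** Lemma 2 needs only discreteness. Lemma 6 and Corollary 7 need only that $k$ is a number field, and then all eigenvalues are algebraic, so Proposition 4 applies. As in Section 9, if there were only finitely many isogeny classes, then there would be only finitely many commensurability classes, and the number of traces of loxodromic elements of modulus at most $R$ would be $O(\log R)$. Lemma 8 is not available, because its volume argument used cocompactness. But any growth faster than $\log R$ suffices, and we shall exhibit at least $c(\log R)^2$ traces.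

**Step 2: normalizing two elements.** Let $\gamma,\delta\in\Gamma$ be loxodromic without a common fixed point. In an eigenbasis of $\gamma$ write
$$\gamma=\begin{pmatrix}\lambda&0\\0&\lambda^{-1}\end{pmatrix},\quad|\lambda|>1,\qquad \delta=\begin{pmatrix}a&b\\c&d\end{pmatrix}.$$
The fixed points of $\gamma$ are the two coordinate lines. The first is fixed by $\delta$ only if $c=0$, the second only if $b=0$. So $bc\ne0$.

We may assume $a\ne0$. If $a=0$, replace $\delta$ by
$$\delta^2=\begin{pmatrix}bc&bd\\cd&bc+d^2\end{pmatrix}.$$
Here $d=\operatorname{tr}\delta\ne0$, since a matrix in $G$ of trace $0$ has eigenvalues $\pm i$ and is not loxodromic. So the upper left entry $bc$ and both off-diagonal entries $bd,cd$ of $\delta^2$ are nonzero, and this is all that is used below.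

**Step 3: a two-parameter family of traces.** For integers $n,m$ put $s=n+m$ and $t=n-m$. Multiplying out,
$$\operatorname{tr}(\gamma^n\delta\gamma^m\delta)=a^2\lambda^s+bc(\lambda^t+\lambda^{-t})+d^2\lambda^{-s}. \tag{9}$$
Consider the pairs of integers $(s,t)$ with $1\le t\le s/2$ and $t\equiv s$ mod $2$; for these, $n=\frac{s+t}2$ and $m=\frac{s-t}2$ are integers. Dividing (9) by $a^2\lambda^s$ gives a number whose distance from $1$ is at most
$$2\left|\frac{bc}{a^2}\right||\lambda|^{-s/2}+\left|\frac{d^2}{a^2}\right||\lambda|^{-2s},$$
which tends to $0$ as $s\to\infty$, uniformly in $t$. So there is $s_0$ such that for $s\ge s_0$ the trace (9) has modulus greater than $2$ and lying in the interval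
$$\bigl(|a|^2|\lambda|^{s-1/2},\ |a|^2|\lambda|^{s+1/2}\bigr).$$

**Step 4: distinct pairs give distinct loxodromic traces.** An element with trace of modulus greater than $2$ is loxodromic, because $|\lambda_g|=1$ implies $|\operatorname{tr}g|\le2$. The intervals in Step 3 for different $s$ are disjoint, so the trace determines $s$. Given $s$, the trace determines $\lambda^t+\lambda^{-t}$ by (9), since $bc\ne0$. Hence it determines the pair $\{\lambda^t,\lambda^{-t}\}$, and then $t>0$, because $|\lambda|^t$ is the larger of the two moduli.

**Step 5: counting.** For each $s$ there are at least $\lfloor s/4\rfloor$ admissible $t$. All pairs with $s_0\le s\le S$ give traces of modulus at most $R$ as soon as $|a|^2|\lambda|^{S+1/2}\le R$. We may take $S$ of size at least $\frac{\log R}{2\log|\lambda|}$ for large $R$. The number of pairs is then at least $\sum_{s_0\le s\le S}\lfloor s/4\rfloor\ge c(\log R)^2$ for some $c>0$ and all large $R$. This contradicts the bound $O(\log R)$ of Step 1. $\blacksquare$
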